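# Torsion polynomials at ideal points that give a Seifert surface

## 1. The expectation that leading coefficients stay finite

Let $M$ be the exterior of a knot. On a curve $C$ of $SL_2(\mathbb C)$-characters of $M$ there is a Laurent polynomial $\mathcal T$ in $t$ whose coefficients are functions on $C$. Go to infinity along $C$. Some traces blow up, and Culler–Shalen theory attaches an essential surface to the way in which they do. Suppose this surface is a Seifert surface $S$. Does the leading coefficient of $\mathcal T$ stay finite?

The answer one would first guess is **yes**. The group of the piece $N$ obtained by cutting $M$ along $S$ stays bounded at the ideal point, and only elements that cross $S$ blow up. The variable $t$ counts crossings with $S$, so the extreme power of $t$ should be governed by $N$ alone. Here is the precise question.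

**Setting.** $M$ is the exterior of a knot $K$ in a homology $3$-sphere. We assume throughout that $M$ is irreducible; it is automatically connected, compact and orientable with torus boundary. Let $\psi\in H^1(M;\mathbb Z)$ be a generator, and let $X^{irr}(M)$ be the Zariski closure, in the $SL_2(\mathbb C)$-character variety $X(M)$, of the set of characters of irreducible representations. For an irreducible component $X_0$ of $X^{irr}(M)$, let $\mathcal T^{X_0}_\psi\in\mathbb C[X_0][t,t^{-1}]$ be the torsion polynomial function of Dunfield, Friedl and Jackson. For a curve $C$ (always an irreducible algebraic curve) in $X_0$, let $\mathcal T^C_\psi$ be its restriction. The *leading coefficient* of $\mathcal T_\psi^C$ is the coefficient in $\mathbb C[C]$ of the highest power of $t$ whose coefficient is not identically zero on $C$; it is $0$ if $\mathcal T_\psi^C\equiv0$.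

**Conjecture (Dunfield–Friedl–Jackson).** If an ideal point $\chi$ of a curve $C$ in $X^{irr}(M)$ gives a Seifert surface of $K$, then the leading coefficient of $\mathcal T_\psi^C$ has a finite value at $\chi$.

The problem is stated in Takahiro Kitayama, "Twisted Alexander polynomials and incompressible surfaces given by ideal points", arXiv:1412.4483 (2014). There is a theorem of Kitayama in its favor. Write $\deg$ for highest exponent minus lowest; then $\deg\mathcal T_\psi^{X_0}\le2\|\psi\|_T$, where $\|\cdot\|_T$ is the Thurston norm. Let $c(\mathcal T^C_\psi)$ be the coefficient of $t^{\|\psi\|_T}$, which is the highest possible exponent and which may be identically zero. **Kitayama's theorem:** if $\chi$ gives a *minimal genus* Seifert surface, then $c(\mathcal T_\psi^C)(\chi)$ is finite.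

We shall see the guess survive the simple cases, find the point where its natural proof stops, and use that point to show that the conjecture is **false**.

## 2. Ideal points, trees, surfaces and torsion

Manifolds and maps are PL or smooth, $\nu(\cdot)$ is an open regular neighborhood, paths are composed from left to right, and $\doteq$ means equality up to a factor $\pm t^k$.

**Ideal points.** Let $\widetilde C$ be the smooth projective model of $C$. Regular functions on $C$ are rational functions on $\widetilde C$. An ideal point is a point of $\widetilde C$ not lying over a point of $C$, and a function is finite there if it has no pole. For example, the hyperbola $\{ab=1\}$ has $\widetilde C=\mathbb P^1$ and two ideal points, $a=\infty$ and $a=0$; the regular function $a$ has a pole at the first and is finite at the second.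

**The tree.** Let $\mathcal D$ be a curve of representations lying over $C$, $\mathbb K=\mathbb C(\mathcal D)$, and $w:\mathbb K^*\to\mathbb Z$ a normalized (surjective) discrete valuation lying over $\chi$, with valuation ring $\mathcal O$ and uniformizer $\pi$. Let $\rho:\pi_1M\to SL_2(\mathbb K)$ be the tautological representation. The vertices of the tree $\mathbf T$ of $SL_2(\mathbb K)$ are the homothety classes $[\Lambda]$ of $\mathcal O$-lattices $\Lambda\subset\mathbb K^2$. If $\Lambda$ has basis $e_1,e_2$ and $\Lambda'$ has basis $\pi^ie_1,\pi^je_2$, then $d([\Lambda],[\Lambda'])=|i-j|$. The stabilizer of $[\mathcal O^2]$ in $SL_2(\mathbb K)$ is $SL_2(\mathcal O)$. Every $g\in SL_2(\mathbb K)$ has a Smith form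
$$g=g_1\begin{pmatrix}\pi^{-e}&0\\0&\pi^e\end{pmatrix}g_2,\qquad g_1,g_2\in GL_2(\mathcal O),\quad e\ge0,$$
where $-e$ is the smallest valuation of an entry of $g$. So $d([\mathcal O^2],g[\mathcal O^2])=2e$. For example, $\operatorname{diag}(\pi^{-1},\pi)$ moves $[\mathcal O^2]$ by distance $2$. In general $SL_2(\mathbb K)$ preserves the 2-coloring of the vertices, so it moves every vertex by an even distance.

**Giving a surface.** "$\chi$ gives $S$" means: $S$ is essential, and there is a $\pi_1M$-equivariant map $\widetilde M\to\mathbf T$, transverse to the midpoints of edges, such that the preimage of the midpoints descends to a union of parallel copies of $S$. Parallel copies must be allowed: since colors are preserved, every loop in $M$ meets the preimage surface an even number of times, whereas some loop crosses a connected Seifert surface exactly once. In our examples there will be exactly two copies.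

The next two lemmas are how we shall recognize this situation.

**Lemma 1.** Let $S\subset M$ be a connected incompressible Seifert surface of genus $\ge1$. Then $S$ is essential.

*Proof.* $S$ is neither a sphere nor a disc. It is not boundary parallel, since its single boundary curve does not bound a subsurface of the torus $\partial M$. It is also $\partial$-incompressible. Indeed, let $\Delta$ be a disc with $\partial\Delta=\epsilon\cup\gamma'$, where $\epsilon\subset\partial M$ is an arc and $\gamma'=\Delta\cap S$ is an arc. The two boundary circles of the annulus $\partial M$ cut along $\partial S$ lie on opposite sides of the two-sided surface $S$, and $\Delta$ meets $S$ along $\gamma'$ from one side. So both ends of $\epsilon$ lie on the same boundary circle, and $\epsilon$ cuts off a disc from the annulus. The union of that disc with $\Delta$ is a disc whose boundary is $\gamma'\cup(\text{arc of }\partial S)$. By incompressibility this curve bounds a disc in $S$, so $\gamma'$ is $\partial$-parallel in $S$. $\square$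

**Lemma 2.** Let $S$ be a connected essential Seifert surface, $N$ the result of cutting $M$ along $S$, $v$ a vertex of $\mathbf T$ fixed by $\rho(\pi_1N)$, and $m$ a loop based in $N$ that crosses $S$ exactly once. If $d(v,\rho(m)v)=2$, then $\chi$ gives $S$, and two parallel copies occur.

*Proof.* Choose a collar $S\times[-1,1]$, and let $\widetilde N\subset\widetilde M$ be the component of the preimage of $M\setminus S\times(-1,1)$ stabilized by $\pi_1N$. Send $g\widetilde N$ to $\rho(g)v$; this is well defined because $\rho(\pi_1N)$ fixes $v$. Send each lift of the collar, through its projection to $[-1,1]$, linearly onto the geodesic between the images of its two ends. The stabilizer of a lift of the collar stabilizes the two adjacent components, so it fixes both ends of the geodesic and hence fixes it pointwise. So the map is well defined and equivariant. The lift of $m$ that starts in $\widetilde N$ crosses one lift of the collar and ends in $m\widetilde N$. As $S$ is connected, every lift of the collar is a translate of this one, so the two ends of every lift go to a translate of $\{v,\rho(m)v\}$, at distance $2$. Each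 geodesic has two edges, and the preimage of the midpoints is two parallel copies of $S$. $\square$

**Torsion.** For $\sigma:\pi_1M\to SL_2(\mathbb C)$ let $\tau(M;\sigma\otimes\psi)$ be the torsion over $\mathbb C(t)$ with coefficients $\gamma\mapsto t^{\psi(\gamma)}\sigma(\gamma)$. In Wada's convention, if $M$ is homotopy equivalent to the 2-complex of a presentation of deficiency one, then
$$\tau(M;\sigma\otimes\psi)\doteq\frac{\det(\text{Fox matrix without the column of }x_k)}{\det\big(t^{\psi(x_k)}\sigma(x_k)-1\big)}.$$
The homotopy equivalence is simple, because $\mathrm{Wh}(\pi_1M)=0$ for Haken $M$ (Waldhausen). The Fox derivatives of a word are computed by $\partial(uv)=\partial u+u\,\partial v$, so $\partial(y^2)/\partial y=1+y$ and $\partial(x^{-1})/\partial x=-x^{-1}$. The simplest example of the convention is a circle whose generator acts by a matrix $Z$ with $\det(Z-1)\neq0$; its torsion is $\det(Z-1)^{-1}$. If $Z=Z_1\cup Z_2$ is a union of complexes along $Z_0$, and $Z_0$ together with two of $Z,Z_1,Z_2$ are acyclic, then so is the third and $\tau(Z)\tau(Z_0)\doteq\tau(Z_1)\tau(Z_2)$. For a pair, likewise, $\tau(Z)\doteq\tau(Z')\tau(Z,Z')$.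

About $\mathcal T_\psi^{X_0}$, which is a well-defined normalization induced by Turaev's refined torsion, we use three facts. Its coefficients are regular functions on $X_0$. It is symmetric under $t\leftrightarrow t^{-1}$. At the character of an irreducible $\sigma$ it is a Laurent polynomial that equals $\tau(M;\sigma\otimes\psi)$ up to $\doteq$, and it is $0$ if the complex is not acyclic over $\mathbb C(t)$.

## 3. Surface bundles, and the coefficient of $t^{4g}$

**A bundle by hand.** The automorphism $x\mapsto xy$, $y\mapsto yxy$ of $F(x,y)$ fixes $[x,y]$, since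
$$xy\cdot yxy\cdot y^{-1}x^{-1}\cdot y^{-1}x^{-1}y^{-1}=xyx^{-1}y^{-1}.$$
So it comes from a homeomorphism of a once-punctured torus fixing the boundary, and it defines a bundle with group $\langle x,y,m\mid m\,xy\,m^{-1}=x,\ m\,yxy\,m^{-1}=y\rangle$. In homology the relations say $y=0$ and $x+y=0$, so $H_1=\mathbb Z\langle m\rangle$, and filling along $m$ gives a homology sphere. With $A=\sigma(m)$, and with $x,y$ written for their images, Fox calculus without the column of $m$ gives
$$d(t)=\det\begin{pmatrix}tA-1&tAx\\ tAy&tA(1+yx)-1\end{pmatrix}.$$
The coefficient of $t^4$ is $\det(A)^2\det\begin{pmatrix}1&x\\y&1+yx\end{pmatrix}=\det(1+yx-yx)=1$, and the constant term is $1$. After division by $\det(tA-1)=t^2-\operatorname{tr}(A)t+1$, which has extreme coefficients $1$, the extreme coefficients are still $1$. The leading coefficient is the constant $\pm1$, finite everywhere. The guess passes.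

**A presentation adapted to $S$.** Now let $S$ be any connected Seifert surface of genus $g\ge1$ and let $N$ be $M$ cut along $S$, with copies $S_\pm\subset\partial N$. Then $\chi(N)=\frac12\chi(\partial N)=\frac12(2-4g)=\chi(S)$. View $N$ as built from $S_-\times I$ by handles. The $0$- and $3$-handles cancel, as $N$ is connected and $S_\pm\neq\emptyset$. By the Euler characteristic there are as many 1-handles as 2-handles, say $l$ of each. So $N$ is homotopy equivalent to a complex with generators $s_1,\dots,s_{2g}$ (a free basis of $\pi_1S_-$) and $z_1,\dots,z_l$, and with $l$ relators $Q_j$. Gluing $S_+$ to $S_-$ means attaching $S\times I$. Since $S$ retracts to a wedge of $2g$ circles, this adds one 1-cell $m$ and $2g$ two-cells: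
$$\pi_1M=\langle s_1,\dots,s_{2g},z_1,\dots,z_l,m\mid Q_1,\dots,Q_l,\ m\,U_i\,m^{-1}s_i^{-1}\ (1\le i\le2g)\rangle,$$
where $U_i$ is a word in the $s,z$ that represents the pushed-off curve $s_i$ on $S_+$. $M$ is homotopy equivalent to this presentation complex. Modulo the relations, the Fox derivative of $mU_im^{-1}s_i^{-1}$ with respect to a generator $\zeta\ne m$ is $m\,\partial U_i/\partial\zeta$, minus $1$ if $\zeta=s_i$. For $\sigma:\pi_1M\to SL_2$ put $A=\sigma(m)$, let $\mathbf B=A\oplus\dots\oplus A$ with $2g$ summands, let $\mathbf Q,\mathbf U$ be the Fox matrices of the $Q_j,U_i$ with respect to the $s,z$ evaluated by $\sigma$, and let $\mathbf J=(I\ 0)$. Then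
$$\tau(M;\sigma\otimes\psi)\doteq\frac{d(t)}{q(t)},\quad d(t)=\det\begin{pmatrix}\mathbf Q\\ t\,\mathbf B\mathbf U-\mathbf J\end{pmatrix},\quad q(t)=\det(tA-1)=t^2-\operatorname{tr}(A)\,t+1.\tag{1}$$

**The natural proof, and where it stops.** Suppose $\chi$ gives $S$. We shall see in Section 5 that $\rho(\pi_1N)$ fixes a vertex, so after a conjugation in $GL_2(\mathbb K)$ the entries of $\mathbf Q,\mathbf U,\mathbf J$ lie in $\mathcal O$. The coefficient of $t^{4g}$ in $d$ is
$$\det\begin{pmatrix}\mathbf Q\\\mathbf B\mathbf U\end{pmatrix}=\det(\mathbf B)\det\begin{pmatrix}\mathbf Q\\\mathbf U\end{pmatrix}=\det\begin{pmatrix}\mathbf Q\\\mathbf U\end{pmatrix}\in\mathcal O.$$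
Since $q$ is monic, this is the top coefficient of $d/q$. So whenever it is not identically zero on $C$, the leading coefficient is finite at $\chi$. The argument needs exactly that: the matrix $\mathbf B$, whose entries have poles, enters only through $\det\mathbf B=1$. If the coefficient of $t^{4g}$ vanishes identically, the leading coefficient comes from a lower power $t^k$. There $\mathbf B$ enters through its $k\times k$ minors with $k<4g$, and these can have poles. The $(4g-1)\times(4g-1)$ minors, for instance, include the entries of $A^{-1}$ up to sign.

So a counterexample needs a surface $S$ whose genus is larger than the torsion can see. The statements below say how bad the pole can be, and that the worst case occurs.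

## 4. The statements

**Theorem 1.** For every $h\ge1$ there are an irreducible exterior $M'$ of a knot in a homology sphere, a curve $C'\subset X^{irr}(M')$ and an ideal point $\chi$ of $C'$ giving a Seifert surface $S'$ of genus $1+2h$, such that $\mathcal T_\psi^{C'}$ has top exponent $1$ and its leading coefficient (the coefficient of $t^1$) has a pole at $\chi$. It has $w$-valuation $-4h$ for a normalized valuation $w$ over $\chi$ on a curve of representations over $C'$.

**Addendum.** In Theorem 1, $M'$ can be taken to be the exterior of a knot in $S^3$.

**Theorem 2.** The statement of Theorem 1 also holds for manifolds $M''$ in which $S'$ is a minimal genus Seifert surface.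

**Theorem 3.** Let $M,\psi,C,\chi$ be as in the conjecture. Suppose $\chi$ gives a connected Seifert surface $S$ of genus $g\ge1$. Let $N$ be $M$ cut along $S$, let $v$ be a vertex of $\mathbf T$ fixed by $\pi_1N$ (one exists), let $m$ be a loop based in $N$ crossing $S$ exactly once, and let $e=\frac12d(v,\rho(m)v)\in\mathbb Z_{\ge0}$. Then the coefficient $c_k$ of $t^k$ in $\mathcal T_\psi^C$ vanishes for $|k|>2g-1$, and
$$w(c_k)\ge-e\,(2g-1-|k|)\qquad(|k|\le2g-1).$$
In particular $c_{2g-1}$ is finite at $\chi$. Equality holds for the leading coefficient in the examples of Theorems 1 and 2 ($g=1+2h$, $k=1$, $e=1$).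

By Theorem 1 the conjecture is false; by the Addendum it fails for knots in $S^3$; by Theorem 2 it fails even for minimal genus Seifert surfaces. Theorem 3 has a direct consequence: if an ideal point gives a connected Seifert surface $S$ of genus $g\ge1$, the leading coefficient can have a pole there only if $\deg\mathcal T_\psi^C<-2\chi(S)$. If the leading exponent is $k_0$, the order of the pole with respect to $w$ is at most $e(-\chi(S)-k_0)$, and this bound is attained for every $h\ge1$, also with $S$ of minimal genus.

## 5. Minors of $\mathbf B$ and the proof of Theorem 3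

We begin with Theorem 3, because its proof is the natural argument of Section 3 carried past its stopping point.

**Step 1: the vertex $v$ and the integer $e$.** This step puts $\rho(\pi_1N)$ into $SL_2(\mathcal O)$. The preimage of the midpoints descends to parallel copies of $S$, and one complementary component is a copy of $N$. A component of its preimage in $\widetilde M$ is connected and misses the preimages of midpoints, so it maps into the open star of radius $\frac12$ about one vertex. That vertex is fixed by the stabilizer $\pi_1N$ of the component. So a fixed vertex exists. Now let $v$ be any vertex fixed by $\pi_1N$. After conjugating in $GL_2(\mathbb K)$ we may take $v=[\mathcal O^2]$, so $\rho(\pi_1N)\subset SL_2(\mathcal O)$. Another choice of $m$ or of its orientation replaces $m$ by $(hmh')^{\pm1}$ with $h,h'\in\pi_1N$, and this does not change $d(v,\rho(m)v)$. So we may use the $m$ of the presentation in Section 3. By symmetry of $\mathcal T$ in $t\leftrightarrow t^{-1}$ we may orient $\psi$ so that $\psi(m)=1$.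

**Step 2: valuations of the coefficients of $d$.** We bound $w(d_k)$, where $d(t)=\sum_kd_kt^k$ is formed from $\sigma=\rho$. The entries of $\mathbf Q,\mathbf U,\mathbf J$ lie in $\mathcal O$. Expand $d$ by Laplace along its last $4g$ rows: $d$ is an $\mathcal O$-linear combination of $4g\times4g$ minors of $t\mathbf B\mathbf U-\mathbf J$. Write
$$t\mathbf B\mathbf U-\mathbf J=(t\mathbf B\ \ {-I})\begin{pmatrix}\mathbf U\\\mathbf J\end{pmatrix}$$
and apply Cauchy–Binet. Each minor is an $\mathcal O$-linear combination of maximal minors of $(t\mathbf B\ \ {-I})$. A maximal minor that uses $k$ columns of $t\mathbf B$ and $4g-k$ columns of $-I$ is $\pm t^k$ times a $k\times k$ minor of $\mathbf B$. So $d_k$ is an $\mathcal O$-linear combination of $k\times k$ minors of $\mathbf B$, for $0\le k\le4g$.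

By the Smith form, $A=g_1\operatorname{diag}(\pi^{-e},\pi^e)g_2$ with $g_i\in GL_2(\mathcal O)$. So, again by Cauchy–Binet, the $k\times k$ minors of $\mathbf B$ are $\mathcal O$-combinations of those of a diagonal matrix with $2g$ entries $\pi^{-e}$ and $2g$ entries $\pi^e$. Choosing $i$ of the former and $k-i$ of the latter gives valuation $e(k-2i)$. The minimum is at $i=\min(k,2g)$, which yields
$$w(d_k)\ge-e\min(k,4g-k)\quad(0\le k\le4g),\qquad w(\operatorname{tr}A)\ge-e.\tag{2}$$

**Step 3: relating $d/q$ to $\mathcal T$ exactly.** The torsion is known up to $\pm t^s$, and this step shows that the unit is constant. The coefficients of $d$ and $q$ are conjugation-invariant regular functions of $\sigma$, so they lie in $\mathbb C[X(M)]$. In particular the conjugation of Step 1 does not affect them. Let $X_0\supset C$ be the component. At characters of irreducible representations in $X_0$ we have $\mathcal T_\psi^{X_0}\,q=\pm t^sd$; note that $q\ne0$, so the complex is acyclic precisely when $d\ne0$. If $d=0$ on $X_0$, then $\mathcal T_\psi^{X_0}=0$ and there is nothing to prove. Otherwise let $[u,o]$ be the range from the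 lowest to the highest exponent of $d$ over $\mathbb C[X_0]$. On the dense open set of irreducible characters at which $d_u,d_o\ne0$, the product $\mathcal T_\psi^{X_0}q$ has exponents symmetric about $1$, so $s=1-\frac12(u+o)$ is fixed. The coefficient of $t^{u+s}$ in $\mathcal T_\psi^{X_0}q$ has the same square as $d_u$, and $X_0$ is irreducible, so the sign is constant. Hence $\mathcal T_\psi^{X_0}q=\pm t^sd$ in $\mathbb C[X_0][t^{\pm1}]$, with one $s$ and one sign.

Therefore $d=q\cdot\sum_ic_i't^i$ with $\sum_ic'_it^i=\pm t^{-s}\mathcal T_\psi^{X_0}$. Since $d$ has exponents in $[0,4g]$ and $q$ has degree $2$ with leading coefficient and constant term $1$, we get $c'_i=0$ outside $[0,4g-2]$. With $a=-s$, the coefficients of $\mathcal T_\psi^{X_0}$ are $c_k=\pm c'_{a+k}$ for a fixed integer $a$ and a fixed sign. Restrict to $C$ and view everything in $\mathbb K$.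

**Step 4: valuations of the $c'_i$ from both ends.** Comparing coefficients in $d=q\sum_ic'_it^i$ gives $d_i=c'_i-\operatorname{tr}(A)c'_{i-1}+c'_{i-2}$, so
$$c'_j=d_j+\operatorname{tr}(A)\,c'_{j-1}-c'_{j-2},\qquad c'_{4g-2-j}=d_{4g-j}+\operatorname{tr}(A)\,c'_{4g-2-(j-1)}-c'_{4g-2-(j-2)}.$$
By (2), $w(d_j)\ge-ej$ and $w(d_{4g-j})\ge-ej$. By induction on $j$, each term on the right has valuation at least $-ej$: the second at least $-e-e(j-1)$, the third at least $-e(j-2)\ge-ej$. So $w(c'_j)\ge-ej$ and $w(c'_{4g-2-j})\ge-ej$.

**Step 5: averaging the two bounds.** By symmetry let $k\ge0$ and $c_k=c_{-k}\ne0$. Then $c'_{a+k}$ and $c'_{a-k}$ are nonzero, so $a+k\le4g-2$ and $a-k\ge0$; subtracting, $k\le2g-1$. By Step 4,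
$$w(c_k)=w(c'_{a+k})\ge-e(4g-2-a-k),\qquad w(c_k)=w(c'_{a-k})\ge-e(a-k).$$
The smaller of $4g-2-a-k$ and $a-k$ is at most their average $2g-1-k$. Hence $w(c_k)\ge-e(2g-1-k)$. The statement on equality will be checked when the examples are ready. $\blacksquare$

## 6. Raising the genus without raising the $t$-degree

Theorem 3 tells us what to build: a surface whose genus exceeds what the torsion degree sees. Start with a manifold $M$, an ideal point giving a genus-one Seifert surface $S$, and a knot $\eta\subset M$ that crosses $S$ twice, with opposite signs. Remove a solid torus around $\eta$ and insert the exterior $E$ of a fibered knot of genus $h$, so that fibers of $E$ replace the two discs in which $S$ meets the solid torus. Three things happen.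

* The genus of the surface goes from $1$ to $1+2h$.
* The torsion is multiplied by $\Delta_E(z)\Delta_E(z^{-1})$, where $z^{\pm1}$ are the eigenvalues of $\rho(\eta)$. This is a polynomial in $\operatorname{tr}\rho(\eta)$. As $\psi(\eta)=0$, no power of $t$ enters.
* The representations of $\pi_1M$ pull back, so the ideal point persists.

Although $\psi(\eta)=0$, the element $\eta$ does cross $S$, so $\operatorname{tr}\rho(\eta)$ can have a pole, and then so does the new leading coefficient. What must be secured is an explicit $M$ with such an ideal point, and an $\eta$ winding enough that the new surface is still incompressible.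

## 7. A genus-one knot exterior

**Step 1: curves on a punctured torus.** Let $T$ be a once-punctured torus, $\ast\in\partial T$, and $x$ a nonseparating simple loop at $\ast$ with interior in $\operatorname{int}T$. Let $B\subset\operatorname{int}T$ be an annulus whose core meets $x$ once transversally, so that $x=x'e_0x''$ with $e_0$ an arc crossing $B$. Let $o$ be the endpoint of $e_0$, let $c$ be the component of $\partial B$ through $o$, viewed as a loop at $o$, and put $\beta=x''^{-1}c\,x''$. Then $\pi_1(T,\ast)$ is free on $x,\beta$.

**Step 2: a Dehn twist $\varphi$ with $\varphi_*(x)=x$, $\varphi_*(\beta)=\beta x$.** Near $\ast$, $\partial T$ lies on one side of $x$. Push $x$ to the other side to get a simple closed curve $x_1\subset\operatorname{int}T$ disjoint from $x$, cobounding an annulus with $x$ and meeting $c$ once, near $o$. Orient $c$ so that it arrives at $o$ from the side of $x_1$. A Dehn twist along $x_1$, supported away from $x\cup\partial T$, fixes $x$ and inserts $x_1^{\pm1}$ into $c$ just before its return to $o$. So it sends $\beta$ to $\beta\cdot x''^{-1}(x''x'e_0)^{\pm1}x''=\beta x^{\pm1}$. Let $\varphi$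 be the twist with sign $+$. It fixes $\partial T$ pointwise.

**Step 3: the piece $N$, with $\pi_1N$ free on $x,y$ and $\beta=y^2$.** Let $W$ be a solid torus and $A_W\subset\partial W$ an annulus whose core represents twice a generator of $\pi_1W$. Put $N=(T\times[0,1])\cup_{B\times1=A_W}W$. Then $\partial N=S_-\cup(\partial T\times I)\cup S_+$ with
$$S_-=T\times0,\qquad S_+=\big((T\setminus\operatorname{int}B)\times1\big)\cup B',\qquad B'=\overline{\partial W\setminus A_W}.$$
Let $\delta=\ast\times I$, a path from $\ast_-$ to $\ast_+$. Let $\gamma$ be the generator of $\pi_1(W,o)$ with $c=\gamma^2$, and let $y=\delta x''^{-1}\gamma x''\delta^{-1}$. By van Kampen,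
$$\pi_1(N,\ast_-)=\langle x,\beta\rangle\ast_{\beta=y^2}\langle y\rangle=F(x,y).$$

**Step 4: the curves on $S_+$.** Let $e'\subset B'$ be an arc crossing $B'$ with the same endpoints as $e_0$. The loop $e_0^{-1}e'$ on $\partial W$ meets the core of $A_W$ once, so the two generate $H_1(\partial W)$. This group maps onto $H_1(W)=\mathbb Z$ and the core maps to $2$, so $e_0^{-1}e'$ is an odd power of $\gamma$. Twisting $e'$ around $B'$ changes the exponent by $\pm2$, so we may choose $e'$ with $e_0^{-1}e'=\gamma$. Put
$$x_+:=x'e'x''=x\cdot(x''^{-1}e_0^{-1}e'x''),\qquad\text{so}\qquad\delta x_+\delta^{-1}=xy,$$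
while $\beta_+:=\beta\subset S_+$ gives $\delta\beta_+\delta^{-1}=y^2$. The arcs $e_0,e'$ have the same endpoints, and the two components of $\partial B=\partial B'$ are parallel in $B$ and in $B'$ with the same orientations. So there is a homeomorphism $j:T\to S_+$, the identity off $B$, mapping $(B,e_0)$ to $(B',e')$ rel $\partial B$. It satisfies $j_*(x)=x_+$, $j_*(\beta)=\beta_+$.

**Step 5: gluing.** Glue $S_+$ to $S_-$ by $j(z)\sim\varphi(z)\times0$ to get $M$. This reverses the boundary orientations, because $j$ is the identity off $B$ and $\varphi$ preserves the orientation of $T$; so $M$ is orientable. Let $S\subset M$ be the image of $S_\pm$. For $s\in\pi_1(S,\ast)$ write $\iota_-(s)=s_-$ and $\iota_+(s)=\delta s_+\delta^{-1}$ in $\pi_1N$, and put $m=[\delta]^{-1}\in\pi_1M$. Then $m\,\iota_+(s)\,m^{-1}=\iota_-(s)$. The loop $x_+$ is glued to $x$ and $\beta_+$ to $\beta x=y^2x$, so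
$$\pi_1M=\langle x,y,m\mid m\,xy\,m^{-1}=x,\ \ m\,y^2m^{-1}=y^2x\rangle,\tag{3}$$
and $\iota_-\pi_1S=\langle x,y^2\rangle$, $\iota_+\pi_1S=\langle xy,y^2\rangle$. Both $\iota_\pm$ are injective: the images are nonabelian 2-generated subgroups of a free group, hence free of rank $2$, and $F_2$ is Hopfian.

**Step 6: $M$ fits the setting.** $M$ is compact, connected and orientable with torus boundary. In $H_1(M)$, (3) gives $y=0$ and then $x=0$, so $H_1(M)=\mathbb Z\langle m\rangle$. Filling along $m\subset\partial M$ gives a closed manifold with $H_1=0$. So $M$ is the exterior of a knot in a homology sphere with meridian $m$ and Seifert surface $S$ of genus $1$. $N$ is irreducible, being two handlebodies glued along an annulus that is incompressible on both sides, and $S$ is $\pi_1$-injective; so $M$ is irreducible.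

## 8. A curve of representations with controlled poles

**Step 1: the matrices.** Let $b$ be a variable and put
$$Y=b^2+2,\quad X=\frac{Y^2-2}{Y-1},\quad x=\begin{pmatrix}X&-1\\1&0\end{pmatrix},\quad y=\begin{pmatrix}1&b\\b&Y-1\end{pmatrix},$$
$$p=1-Y+Yb,\quad r=1-Y-Yb,\quad m_0=\begin{pmatrix}p&pb-r\\r&p-r(X-b)\end{pmatrix}.$$
Since $b^2=Y-2$, $\det x=\det y=1$. Also $\operatorname{tr}y=Y$ and $\operatorname{tr}x=\operatorname{tr}xy=X$, because
$$xy=\begin{pmatrix}X-b&Xb-b^2-1\\1&b\end{pmatrix}.$$
Put $\delta_0:=\det m_0=p^2-Xpr+r^2=(p-r)^2-(X-2)pr$. With $X-2=\frac{Y(Y-2)}{Y-1}$ and $(p-r)^2=4Y^2b^2=4Y^2(Y-2)$,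
$$\delta_0=Y(Y-2)\Big(4Y-\frac{pr}{Y-1}\Big).\tag{4}$$
At $Y=0$ we have $p=r=1$ and $(Y-2)\big(4Y-\frac{pr}{Y-1}\big)=-2$. At $b_0=i\sqrt2$ we have $Y=0$ and $dY/db=2b_0\ne0$. So $\delta_0$ has a *simple* zero at $b_0$; in particular it is not a square in $\mathbb C(b)$.

**Step 2: the relations hold.** We claim $m_0\,xy=x\,m_0$ and $m_0\,y^2=y^2x\,m_0$.

The first identity, entry by entry. $(1,1)$: $p(X-b)+(pb-r)=Xp-r$ on the left, and $Xp-r$ on the right. $(2,1)$: both are $p$. $(2,2)$: on the left $r(Xb-b^2-1)+pb-rb(X-b)=pb-r$, and on the right $pb-r$. $(1,2)$: on the left $p(Xb-b^2-1)+pb^2-rb=pXb-p-rb$, and on the right $X(pb-r)-p+r(X-b)=pXb-p-rb$.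

For the second, let $u=y^2=Yy-1=\begin{pmatrix}Y-1&Yb\\Yb&Y^2-Y-1\end{pmatrix}$ and $D=m_0u-uxm_0$, where
$$ux=\begin{pmatrix}(Y-1)X+Yb&1-Y\\YbX+Y^2-Y-1&-Yb\end{pmatrix}.$$
Use $X(Y-1)=Y^2-2$, $b^2=Y-2$ and $(X-1)(Y-1)=Y^2-Y-1$. The first column of $D$ vanishes:
$$D_{11}=p\big[(Y-1)+Y(Y-2)-(Y^2-2)-Yb\big]+r\big[Y-1-Yb\big]=p\,r-r\,p=0,$$
$$D_{21}=p\big[Yb-YbX-(Y^2-Y-1)\big]+r\big[(Y-1)-XYb+Y(Y-2)+Yb\big]$$
$$=(X-1)\big\{p\,[1-Y-Yb]+r\,[Y-1-Yb]\big\}=(X-1)(pr-rp)=0.$$
For the second column we use traces. Over $\mathbb C(b)$ put $E_0:=m_0um_0^{-1}-ux=Dm_0^{-1}$. It kills $n:=m_0\binom10=\binom pr\ne0$. Its trace is $\operatorname{tr}u-\operatorname{tr}ux=(Y^2-2)-(Y-1)X=0$. Next, by the first identity,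
$$\operatorname{tr}xE_0=\operatorname{tr}(x\,m_0um_0^{-1})-\operatorname{tr}(xux)=\operatorname{tr}(xyu)-\operatorname{tr}(x^2u).$$
From $y^3=(Y^2-1)y-Y$ we get $\operatorname{tr}xyu=\operatorname{tr}xy^3=X(Y^2-Y-1)$, and $\operatorname{tr}x^2u=X\operatorname{tr}(xu)-\operatorname{tr}u=(X-1)(Y^2-2)$. The difference is $X(1-Y)+(Y^2-2)=0$. So $\operatorname{tr}xE_0=0$.

From $E_0n=0$ we get $E_0=\ell\cdot(-r,\ p)$ for some column $\ell$, and $\operatorname{tr}E_0=0$ says $(-r,\ p)\ell=0$, so $\ell=a\,n$ with a scalar $a$. Then $0=\operatorname{tr}xE_0=a\,(-r,\ p)\,x\,n=a(p^2-Xpr+r^2)=a\,\delta_0$. Hence $a=0$, $E_0=0$ and $D=0$.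

**Step 3: the curve and the valuation.** Let
$$R=\{(b,\kappa)\in\mathbb C^2:\ b\ne\pm i,\ \kappa^2\delta_0(b)=1\},\qquad\mathbb K=\mathbb C(R).$$
(At $b=\pm i$ we have $Y=1$, where $X$ has a pole.) $R$ is an irreducible affine curve, as $\delta_0$ is not a square. Sending $x,y$ to the matrices above and $m\mapsto\kappa m_0$ gives, by Step 2 and (3), a representation $\rho:\pi_1M\to SL_2(\mathbb C[R])$. Since $b=y_{12}$ and $\kappa=m_{11}/p$, where $m_{11}$ is the $(1,1)$ entry of $\rho(m)$, $R$ maps birationally onto the closure of its image in the representation variety.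

Let $w$ be the normalized valuation of $\mathbb K$ at the point over $b=b_0$, where the double cover ramifies because $\delta_0$ has a simple zero. So $w(b-b_0)=2$ and $w(\kappa)=-1$. At this point $X=2$, $Y=0$, $p=r=1$, so $x,y\in SL_2(\mathcal O)$ and $m_0\in M_2(\mathcal O)$, with residues
$$\bar m_0=\binom11(1,\ b_0-1),\qquad\overline{\operatorname{adj}m_0}=\binom{b_0-1}{-1}(1,\ -1),\qquad\bar y=\begin{pmatrix}1&b_0\\b_0&-1\end{pmatrix}.\tag{5}$$

**Step 4: four facts at $w$.**

(a) $\operatorname{tr}\rho(m)=\kappa\operatorname{tr}m_0$ and $\operatorname{tr}m_0$ has residue $b_0\ne0$, so $w(\operatorname{tr}\rho(m))=-1$.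

(b) Let $v=[\mathcal O^2]$. Then $\rho(\langle x,y\rangle)$ fixes $v$, and $d(v,\rho(m)v)=2$, since the smallest valuation of an entry of $\rho(m)=\kappa m_0$ is $-1$ and the determinant is $1$.

(c) $\operatorname{tr}\rho([x,y])=X^2+Y^2+X^2-X\cdot Y\cdot X-2=2X^2+Y^2-X^2Y-2$ has residue $6\ne2$. So $\rho|_{\langle x,y\rangle}$ is irreducible at all but finitely many points of $R$.

(d) Since $\rho(m)^{-1}=\kappa\operatorname{adj}m_0$, $\operatorname{tr}\rho(ym^{-1}ym)=\kappa^2\operatorname{tr}\big(y\operatorname{adj}(m_0)\,y\,m_0\big)$. By (5) the second factor has residue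
$$\Big[(1,-1)\,\bar y\binom11\Big]\Big[(1,b_0-1)\,\bar y\binom{b_0-1}{-1}\Big].$$
The first bracket is $(1-b_0)+(b_0+1)=2$. With $b_0^2=-2$, $(1,b_0-1)\bar y=(1+b_0^2-b_0,\ 1)=(-1-b_0,\ 1)$, so the second bracket is $-(b_0+1)(b_0-1)-1=-b_0^2=2$. The residue is $4$, and therefore $w(\operatorname{tr}\rho(ym^{-1}ym))=-2$.

Fact (d) supplies the element we want: it has exponent sum $0$ in $m$ but crosses $S$ twice, and its trace has a pole.

## 9. From the valuation to an ideal point, and the value on $M$ itself

The same curve $R$ will serve for $M$, $M'$ and $M''$, so we set up the passage once.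

**Lemma 3.** Let $\Gamma$ be a finitely generated group and $f_*:\Gamma\to\pi_1M$ a surjection. The Zariski closure $C_\Gamma$ of the characters of $\rho_s\circ f_*$, $s\in R$, is an irreducible curve, and almost all these characters are irreducible. $R$ is birational to a curve of representations of $\Gamma$ over $C_\Gamma$. The valuation $w$ lies over an ideal point $\chi$ of $C_\Gamma$, and $a\in\mathbb C[C_\Gamma]$ has a pole at $\chi$ if and only if $w(a)<0$.

*Proof.* Pick $\mu\in\Gamma$ with $f_*(\mu)=m$. The characters are the image of the irreducible curve $R$ under a regular map, and the trace of $\mu$ is nonconstant by (a), so the closure is an irreducible curve. The image of $\rho_s\circ f_*$ is that of $\rho_s$, which is irreducible for almost all $s$ by (c). Since $f_*$ is onto, $b$ and $\kappa$ can be read off from the images of lifts of $y$ and $m$, which gives the birationality. Finally $\mathbb C(C_\Gamma)\subset\mathbb K$, and $w$ is negative on the regular function given by the trace of $\mu$. So $w$ restricts to a positive multiple of the valuation at a point $\chi\in\widetilde{C_\Gamma}$, and $\chi$ is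 ideal because a regular function has a pole there. The last claim follows. $\square$

**The guess tested on $M$.** Take $f_*=\mathrm{id}$. $S$ is $\pi_1$-injective, so it is essential by Lemma 1, and by (b) and Lemma 2 the ideal point gives $S$. $N$ is irreducible with nonempty boundary and infinite $\pi_1$, hence aspherical, and homotopy equivalent to a rose with loops $x,y$. Gluing $S\times I$ adds a 1-cell and two 2-cells, so $M$ is homotopy equivalent to the complex of (3). The relators are $mxym^{-1}x^{-1}$ and $my^2m^{-1}x^{-1}y^{-2}$. Modulo the relations, their Fox derivatives are $m-1$ and $mx$ for the first, and $-y^2$ and $m(1+y)-y^2(y^{-1}+y^{-2})=(m-1)(1+y)$ for the second. With $A=\rho(m)$ and the column of $m$ deleted,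
$$d(t)=\det\begin{pmatrix}tA-1&tAx\\-y^2&(tA-1)(1+y)\end{pmatrix},\qquad\tau(M;\rho\otimes\psi)\doteq\frac{d(t)}{t^2-\operatorname{tr}(A)t+1}.\tag{6}$$
The coefficient of $t^4$ in $d$ is $\det\begin{pmatrix}A&Ax\\0&A(1+y)\end{pmatrix}=\det(1+y)=2+Y$, and the constant term is $\det\begin{pmatrix}-1&0\\-y^2&-(1+y)\end{pmatrix}=2+Y$. So the leading coefficient is $\pm(2+Y)$, with value $\pm2$ at $\chi$. It is finite, in accordance with Section 3, where the coefficient of $t^{4g}$ did not vanish identically. We now make it fail.

## 10. The knot $\eta$ and the manifold $M'$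

**Step 1: a knot realizing $ym^{-1}ym$.** From now on $\xi,\zeta$ are two points of $\operatorname{int}S$. Choose disjoint embedded arcs $\alpha_\pm$ in $N$ with interiors in $\operatorname{int}N$: $\alpha_+$ from $\xi_+$ to $\zeta_+$ in $S_+$, and $\alpha_-$ from $\zeta_-$ to $\xi_-$ in $S_-$. Fix paths $a_\xi,a_\zeta$ in $S$ from $\ast$ to $\xi,\zeta$ and set
$$g_+=\delta(a_\xi)_+\alpha_+(a_\zeta)_+^{-1}\delta^{-1},\qquad g_-=(a_\zeta)_-\alpha_-(a_\xi)_-^{-1}\quad\text{in }\pi_1N.$$
By general position all classes are realized; take $g_+=g_-=y$. Let $\eta=\alpha_+\cup\alpha_-\subset M$, a knot that meets $S$ transversally in $\xi,\zeta$ with opposite signs. It is freely homotopic to $\delta^{-1}g_+\delta\,g_-=m\,y\,m^{-1}y$, which is conjugate to $ym^{-1}ym$, and $\psi(\eta)=0$. Put $\Theta=\operatorname{tr}\rho(\eta)$. By (d), $w(\Theta)=-2$.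

**Step 2: the arcs wind.** This is what will keep the new surface incompressible. We have $g_+=y\notin\iota_+\pi_1S=\langle xy,y^2\rangle$, as one sees from $x,y\mapsto1\in\mathbb Z/2$. And $g_-=y\notin\iota_-\pi_1S=\langle x,y^2\rangle$, from $x\mapsto0$, $y\mapsto1$. A homotopy of $\alpha_\pm$ rel endpoints into $S_\pm$ would put $g_\pm$ in $\iota_\pm\pi_1S$. Hence
$$\alpha_\pm\text{ is not homotopic rel endpoints in }N\text{ into }S_\pm.\tag{7}$$

**Step 3: inserting a knot exterior.** Let $E$ be the exterior of the torus knot $T(2,2h+1)\subset S^3$, with meridian $\mu_E$ and longitude $\lambda_E$. It is fibered with fiber $F$ of genus $h$, and its Alexander polynomial is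
$$\Delta_E(z)=\pm\sum_{i=-h}^h(-1)^iz^i=P_h(z+z^{-1}),$$
where $P_h$ is a polynomial of degree $h$ with leading coefficient $\pm1$. For $h=1$, up to sign, $\Delta_E(z)=z-1+z^{-1}$ and $P_1(\Theta)=\Theta-1$. Write $V=\overline{\nu(\eta)}=D^2\times S^1$ with $S\cap V=D^2\times\{\xi,\zeta\}$, the framing being arbitrary, and $M_0=M\setminus\nu(\eta)$. Put
$$M'=M_0\cup E,\qquad\lambda_E=\partial D^2\times pt,\quad\mu_E=pt\times S^1.$$

**Step 4: a map back to $M$.** Let $\phi_E:E\to S^1$ be the fibration, normalized to restrict to the projection $\partial D^2\times S^1\to S^1$ on $\partial E$. Extend the projection $\partial E\to\partial D^2$ to a map $E\to D^2$. Together with $\phi_E$ this gives a map $E\to V$ that is the identity on the boundary, hence $f:M'\to M$, the identity on $M_0$. Since $\pi_1M_0\to\pi_1M$ is onto, $f_*$ is onto. The preimage of $S$ is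
$$S':=f^{-1}(S)=(S\cap M_0)\cup F_\xi\cup F_\zeta,\qquad F_\xi=\phi_E^{-1}(\xi),\quad F_\zeta=\phi_E^{-1}(\zeta),$$
a connected two-sided surface of genus $1+2h$ with $\partial S'=\partial S$.

**Step 5: $M'$ is a knot exterior with Seifert surface $S'$.** $E\to V$ is a homology equivalence that is the identity on the boundary. So $f$, and the map of fillings $M'(m)\to M(m)$, are homology equivalences. Thus $M'$ is the exterior of a knot in a homology sphere with meridian $m$, and $S'$ is a Seifert surface. The generator of $H^1(M')$ is $f^*\psi$, again denoted $\psi$.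

**Step 6: $M'$ is irreducible.** A sphere in $M_0$ bounds a ball in $M$. The ball misses $\eta$, since otherwise $\eta$ would be null-homotopic, while $\Theta$ is nonconstant. So $M_0$ is irreducible. If $\partial V$ had a compressing disc $\Delta$ in $M_0$, the sphere $\partial\nu(V\cup\Delta)$ would bound a ball in $M_0$; but one of its sides in $M_0$ contains $\partial V$ and the other contains $\partial M$, a contradiction. So $\partial V$ is incompressible in $M_0$, and $E$ is irreducible with incompressible boundary. Hence $M'$ is irreducible.

## 11. Incompressibility of $S'$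

**Step 1: the cut manifold.** Let $N_0=N\setminus\nu(\alpha_+\cup\alpha_-)$ and let $A_\pm=\partial D^2\times\alpha_\pm$ be the annulus around $\alpha_\pm$. The surfaces $F_\xi,F_\zeta$ cut $E$ into two products $G_\pm=\phi_E^{-1}(\alpha_\pm)\cong F\times I$ with $A_\pm=\partial F\times I$. Cutting $M'$ along $S'$ gives $N'=N_0\cup_{A_+}G_+\cup_{A_-}G_-$, with
$$S'_\pm=(S_\pm\setminus\nu\{\xi_\pm,\zeta_\pm\})\cup(F\times\partial I\subset G_\pm).$$
We must show that $S'_+$ and $S'_-$ have no compressing discs in $N'$.

**Step 2: (i) If a disc $\Delta\subset N_0$ has $\partial\Delta\subset S_+\setminus\nu\{\xi_+,\zeta_+\}$, then $\partial\Delta$ bounds a disc there; similarly for $S_-$.** As $S_+$ is incompressible in $N$, $\partial\Delta$ bounds a disc $D'\subset S_+$. As $N$ is irreducible with connected boundary, $\Delta\cup D'$ bounds a ball $B_0\subset N$ with $B_0\cap\partial N=D'$. If $D'$ contained exactly one of $\xi_+,\zeta_+$, then $\alpha_+$, which is disjoint from $\Delta$, would have one end in $B_0$ and the other outside, a contradiction. If $D'$ contained both, then $\alpha_+\subset B_0$ would be homotopic rel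 endpoints into $D'\subset S_+$, contradicting (7). So $D'$ contains neither.

**Step 3: (ii) The core of $A_\pm$ bounds no disc in $N_0$ or in $G_\pm$.** In $N_0$ it is isotopic to a loop around $\xi_\pm$ in $S_\pm\setminus\nu\{\xi_\pm,\zeta_\pm\}$, which bounds no disc there, so (i) applies. In $G_\pm$ it is $\partial F$, which is nontrivial in $\pi_1F$ as $h\ge1$.

**Step 4: a minimal compressing disc.** Let $\Delta\subset N'$ be a compressing disc for $S'_+$ or $S'_-$, with the number of components of $\Delta\cap(A_+\cup A_-)$ minimal among all compressing discs. We eliminate the intersections one kind at a time.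

*Circles.* Circles of intersection inessential in $A_\pm$ can be removed by surgering $\Delta$ along the disc of $A_\pm$ bounded by an innermost one; this does not change $\partial\Delta$. So there are none. A circle essential in $A_\pm$ and innermost in $\Delta$ contradicts (ii). So there are only arcs.

*Arcs with both ends on one component of $\partial A_\pm$.* Take one outermost in $A_\pm$ and $\partial$-compress $\Delta$ along the disc it cuts off. This gives two discs with boundary in the same surface $S'_\pm$ and fewer intersections. If both boundaries were null-homotopic in $S'_\pm$, so would be $\partial\Delta$. So one of them is a compressing disc, contradicting minimality.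

*Spanning arcs.* Now all arcs span $A_\pm$. If there is one, an arc outermost in $\Delta$ cuts off a disc $\Delta'$ in $G_\pm$ or in $N_0$ with $\partial\Delta'=(\text{spanning arc})\cup c'$ and $c'\subset S'_\pm$. In $G_\pm$, $c'$ would join the two components of $F\times\partial I$ inside $F\times\partial I$, which is impossible. In $N_0$, the spanning arc is homotopic to $\alpha_\pm$ inside $\overline{\nu(\alpha_\pm)}$ with ends moving in $S_\pm$, and $c'\subset S_\pm$. So $\Delta'$ gives a homotopy rel endpoints of $\alpha_\pm$ into $S_\pm$, contradicting (7).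

*No intersections.* So $\Delta\subset N_0$ or $\Delta\subset G_\pm$. By (i), respectively by $\pi_1$-injectivity of $F\times\{0\}$ and $F\times\{1\}$ in $F\times I$, $\partial\Delta$ bounds a disc in $S'_\pm$. This is a contradiction.

So $S'$ is incompressible, and by Lemma 1 it is essential.

**Step 5: the ideal point gives $S'$.** Let $\rho'=\rho\circ f_*$ and apply Lemma 3 with $\Gamma=\pi_1M'$. We get a curve $C'\subset X^{irr}(M')$ and an ideal point $\chi$ of $C'$ under $w$. Since $f$ maps $M'\setminus S'$ into $M\setminus S$, $\rho'(\pi_1N')\subset\rho(\pi_1N)$ fixes $v$. By (b), $d(v,\rho'(m)v)=2$. By Lemma 2, $\chi$ gives the Seifert surface $S'$.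

## 12. The torsion of $M'$ and the pole

**Step 1: the effect of inserting $E$.** Exclude the finitely many points of $R$ where $\rho'$ is reducible, or $Y=-2$, or $\Theta=\pm2$, or $P_h(\Theta)=0$. Let $Z=\rho(\eta)$. Since $\Theta\ne\pm2$ it is diagonalizable with eigenvalues $z^{\pm1}\ne1$. As $\psi(\eta)=0$, the coefficient system on $\partial V$ sends the meridian of $\eta$ to $1$ and a longitude to $Z$. So $\partial V$ is acyclic with torsion $\doteq1$, and $V$ is acyclic with torsion $\doteq\det(Z-1)^{-1}$.

On $E$ the system factors through $H_1(E)=\mathbb Z$, $\mu_E\mapsto Z$. The torsion of $E$ over $\mathbb Z[u^{\pm1}]$ is $\pm u^k\Delta_E(u)/(u-1)$. Evaluating at $u=z$ and $u=z^{-1}$ and multiplying, the units cancel: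
$$\tau(E)\doteq\frac{\Delta_E(z)\Delta_E(z^{-1})}{(z-1)(z^{-1}-1)}=\frac{P_h(\Theta)^2}{\det(Z-1)}\ne0,$$
and $E$ is acyclic. $M$ is acyclic over $\mathbb C(t)$ since $d\ne0$ in (6). By Mayer–Vietoris, so are $M_0$ and $M'$. Multiplicativity for $M=M_0\cup V$ and $M'=M_0\cup E$ gives
$$\tau(M')\doteq\tau(M)\,\tau(E)/\tau(V)\doteq\tau(M)\,P_h(\Theta)^2.$$

**Step 2: the leading coefficient.** Hence at almost every point
$$\mathcal T_\psi^{C'}(t)\cdot\big(t^2-\operatorname{tr}(A)t+1\big)=\pm t^k\,P_h(\Theta)^2\,d(t).$$
By Section 9, $d$ has exact exponent range $[0,4]$ with both extreme coefficients $2+Y$. So $\mathcal T_\psi^{C'}$ has an exponent range of length $2$, which by symmetry is $[-1,1]$, and its coefficient of $t$ is $\pm(2+Y)P_h(\Theta)^2$. Therefore the coefficients of $t^k$ with $|k|>1$ vanish identically on $C'$, and the leading coefficient $a\in\mathbb C[C']$ satisfies $a^2=(2+Y)^2P_h(\Theta)^4$ in $\mathbb K$.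

**Step 3: its valuation.** $Y$ has residue $0$, so $w(2+Y)=0$. Since $w(\Theta)=-2<0$ and $P_h$ has degree $h$ with leading coefficient $\pm1$, $w(P_h(\Theta))=-2h$. Hence
$$w(a)=w(2+Y)+2\,w(P_h(\Theta))=0-4h<0.$$
So the leading coefficient has a pole at $\chi$. This proves Theorem 1, and the conjecture is false. $\blacksquare$

The equality claim of Theorem 3 holds here: $e=1$ by (b), $g=1+2h$, $k=1$, and $-e(2g-1-k)=-(2g-2)=-4h$.

There is no conflict with Kitayama's theorem. Replace the two discs $S\cap V$ by the annulus $A_+$: this turns $S$ into a genus-2 Seifert surface in $M_0\subset M'$, since its Euler characteristic is $-1-2=-3$. So $S'$, of genus $\ge3$, is not of minimal genus here. Theorem 2 will show that non-minimality is not the reason for the failure.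

## 13. Unknotting $\eta$: knots in $S^3$

This section proves the Addendum.

**Step 1: $M(m)=S^3$.** Killing $m$ in (3) gives $y=1$ and then $x=1$. So $M(m)$ is simply connected and $M(m)=S^3$ by Perelman.

**Step 2: changing $\eta$ to an unknot without changing $g_\pm$.** Let $\Gamma$ be a spine of $S$ through $\xi,\zeta$ and take a generic projection of $\Gamma\cup\eta$. The vertical segments at self-crossings of $\eta$ miss $\Gamma$. Replace $S$ by a thin neighborhood $S_\epsilon$ of $\Gamma$ in $S$ that misses neighborhoods of these segments, with $S_\epsilon\cap\eta=\{\xi,\zeta\}$. The pair $(S^3,S_\epsilon)$ is isotopic to $(S^3,S)$. The classes $g_\pm$ are unchanged, since the complement of $S$ includes into that of $S_\epsilon$ as a homotopy equivalence. Crossing changes of $\eta$ along the segments are homotopies of $\alpha_\pm$ rel endpoints in the complement of $S_\epsilon$, so they do not change $g_\pm$ either, and suitable ones make $\eta$ unknotted in $S^3$. All arguments in Sections 10–12 used only the classes $g_\pm$.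

**Step 3: the framing.** The framing $V=D^2\times S^1$ was arbitrary. Choose it so that $\mu_E=pt\times S^1$ is the $0$-framed longitude of $\eta$. Then $M'(m)$ is the union of $E$ and the solid torus $S^3\setminus\nu(\eta)$, whose meridian is $\mu_E$. So $M'(m)$ is the filling of $E$ along its meridian, i.e. $S^3$. $\blacksquare$

## 14. Making $S'$ of minimal genus

We prove Theorem 2. The plan is to insert more knot exteriors, now away from $S'$ and with Alexander polynomial $1$, so that the torsion and the ideal point do not notice. They are placed so that the complement of the inserted pieces also sits inside $S'\times S^1$, where $S'$ is a fiber and hence of minimal complexity. Keep $M',S',N',\rho',C',w$. Let $\Pi=S'\times I$, with $\partial\Pi\cong\partial N'$ by $(s,0)\mapsto s_-$, $(s,1)\mapsto s_+$, and $\partial S'\times I$ going to the annulus $\partial T\times I$.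

**Step 1: $N'$ and $\Pi$ have a common link exterior.** Take Heegaard splittings of $\Pi$ and $N'$, each into a compression body with $\partial_-$ the connected boundary and a handlebody, stabilized to equal genus. The identification of boundaries extends over the compression bodies, and the handlebodies are homeomorphic. So $N'$ arises from $\Pi$, rel boundary, by cutting along the Heegaard surface and regluing by a product of Dehn twists, i.e. by surgery on a link $L\subset\Pi$ (Lickorish). By Myers (*Simple knots in compact, orientable 3-manifolds*, Trans. AMS 273 (1982)), every compact connected orientable 3-manifold whose boundary contains no 2-spheres contains a knot with irreducible and $\partial$-irreducible exterior. Let $L_0\subset\Pi\setminus\nu(L)$ be such a knot and put $\Omega=\Pi\setminus\nu(L\cup L_0)$. Then also $\Omega=N'\setminus\nu(J)$, where $J=J_1\cup\dots\cup J_n$ consists of the dual link of $L$ in $N'$ and of $L_0$. The point of $L_0$ is that $\Omega$ is irreducible and $\partial$-irreducible.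

**Step 2: the manifold $M''$.** Let $E_i$ be exteriors of nontrivial knots in $S^3$ with Alexander polynomial $1$. Let $M''$ be obtained from $M'$ by replacing each $V_i=\overline{\nu(J_i)}$ by $E_i$, with $\lambda_{E_i}$ glued to the meridian of $J_i$ in $N'$ and $\mu_{E_i}$ to a longitude. There is a map $E_i\to V_i=D^2\times S^1$ that is the identity on the boundary: its first coordinate is an extension of $\partial E_i\to\partial D^2$ to a map into $D^2$. Its second is an extension of $\partial E_i\to S^1$, which exists because that class, zero on $\lambda_{E_i}$ and one on $\mu_{E_i}$, is the restriction of a generator of $H^1(E_i)$. So we get $f':M''\to M'$, the identity off $\bigcup E_i$. It is onto on $\pi_1$ and a homology equivalence, as in Section 10. So $M''$ is a knot exterior in a homology sphere, with meridian $m$ and Seifert surface $S'$.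

**Step 3: $M''$ is irreducible and $S'$ is essential in it.** $S'_\pm$ is $\pi_1$-injective in $\partial N'$. Since $\Omega$ is $\partial$-irreducible, the surfaces $S'_\pm$ and the tori $\partial V_i$ are $\pi_1$-injective in the irreducible manifold $\Omega$. Hence $S'$ and the $\partial V_i$ are $\pi_1$-injective in $\Omega_M:=M'\setminus\nu(J)=\Omega/(S'_+=S'_-)$, whose group is an HNN extension, and $\Omega_M$ is irreducible. The tori are also incompressible in the irreducible $E_i$. So $M''=\Omega_M\cup\bigcup E_i$ is irreducible and $S'$ is $\pi_1$-injective in it. By Lemma 1, $S'\subset M''$ is essential.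

**Step 4: the ideal point.** Let $\rho''=\rho'\circ f'_*$, and let $C''$ be the curve from Lemma 3 applied to $f_*f'_*$, with the same $w$. As $f'$ maps $M''\setminus S'$ into $M'\setminus S'$, $\rho''(\pi_1(M''\setminus S'))\subset\rho'(\pi_1N')$ fixes $v$, and $d(v,\rho''(m)v)=2$. By Lemma 2 the ideal point $\chi$ of $C''$ under $w$ gives $S'$.

**Step 5: the torsion does not change.** The Alexander module $H_1(E_i;\mathbb Z[u^{\pm1}])$ has a square presentation matrix with unit determinant, so it is $0$. $E_i$ has a 2-dimensional spine, so $H_2(E_i;\mathbb Z[u^{\pm1}])$ is a submodule of a free module, hence torsion free; by the Euler characteristic its rank is $0$, so it is $0$. Thus $E_i\to V_i$ is a $\mathbb Z[u^{\pm1}]$-homology equivalence.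

Make the maps cellular and let $Z_i$ be the mapping cylinder of $E_i\to V_i$ with the cylinder over $\partial V_i$ collapsed to $\partial V_i$. It collapses to $V_i$. So the relative complex of $(Z_i,E_i)$ is a based acyclic complex over $\mathbb Z[u^{\pm1}]$, with torsion in $K_1(\mathbb Z[u^{\pm1}])=\{\pm u^k\}$. Since $J_i\cap S'=\emptyset$, $\psi(J_i)=0$, so the coefficient system $\rho'\otimes\psi$ on $Z_i$ is $u\mapsto\rho'(J_i)\in SL_2(\mathbb C)$, and the determinant of $\pm\rho'(J_i)^k$ is $1$. Let $Z=\Omega_M\cup\bigcup Z_i$. It contains $M''$ and collapses to $M'$, and by excision the relative complex of $(Z,M'')$ over $\mathbb C(t)$ is the sum of those of the $(Z_i,E_i)$, hence acyclic with torsion $\doteq1$. We never needed $V_i$ itself to be acyclic. Hence $\tau(M'')\doteq\tau(Z)\doteq\tau(M')$ at almost every point. By symmetry the power of $t$ is trivial, and the coefficients of $\mathcal T_\psi^{C''}$ and $\mathcal T_\psi^{C'}$ agree in $\mathbb K$ up to a common sign. So $\mathcal T_\psi^{C''}$ has top exponent $1$, and its leading coefficient has valuation $-4h<0$.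

**Step 6: a minimal genus surface pushed into $\Omega_M$.** Let $\Sigma$ be a minimal genus Seifert surface of $M''$. It is incompressible. It is not a disc, since $\partial S'$ is nontrivial in $\pi_1S'\subset\pi_1M''$. Make $\Sigma$ transverse to the tori $\partial E_i$ with as few intersection curves as possible in its isotopy class. A curve inessential in a torus, innermost there, bounds a disc in $\Sigma$ by incompressibility, and the two discs form a sphere that bounds a ball, across which $\Sigma$ can be isotoped to remove the curve. A curve inessential in $\Sigma$, innermost there, bounds a disc in $E_i$ or $\Omega_M$, so it is inessential in the torus. So all curves of $\Sigma\cap\bigcup\partial E_i$ are essential in $\Sigma$ and in $\partial E_i$. Then no component of $\Sigma\cap E_i$ or $\Sigma\cap\Omega_M$ is a disc or a sphere, and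
$$-\chi(\Sigma\cap\Omega_M)\le-\chi(\Sigma).$$

Since $\psi(\lambda_{E_i})=0$ and $\psi(\mu_{E_i})=\psi(J_i)=0$, $\psi$ vanishes on $H_1(\partial E_i)$. So $\Sigma\cap\partial E_i$ is null-homologous in $\partial E_i$. It consists of parallel curves, with as many of one orientation as of the other; they can be joined successively in adjacent oppositely oriented pairs by annuli pushed into $\Omega_M$. This gives $\Sigma^*\subset\Omega_M$ with $\partial\Sigma^*\subset\partial M''$, all components of nonpositive Euler characteristic, and $\chi(\Sigma^*)=\chi(\Sigma\cap\Omega_M)$. It is dual to $\psi|_{\Omega_M}$, because the added annuli are parallel into $\partial\Omega_M$.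

**Step 7: comparison inside $S'\times S^1$.** Now refill $\Omega$ to $\Pi$ instead of $N'$. This embeds $\Omega_M$ in $\Pi/(S'_+=S'_-)=S'\times S^1$. There $\Sigma^*$ is dual to the same class as the fiber $S'$: both classes restrict to $\psi|_{\Omega_M}$, the intersection number with $S'$, and $H^1(S'\times S^1)\to H^1(\Omega_M)$ is injective because $H_1(\Omega_M)\to H_1(S'\times S^1)$ is onto. Fibers minimize the Thurston norm (Thurston), so
$$-\chi(S')\le-\chi(\Sigma^*)=-\chi(\Sigma\cap\Omega_M)\le-\chi(\Sigma).$$
Hence $S'$ has minimal genus in $M''$. This proves Theorem 2. As in Section 12, $e=1$, $g=1+2h$, $k=1$ and $w(c_1)=-4h$, so equality holds in Theorem 3 here too. $\blacksquare$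

In $M''$ we have $\|\psi\|_T=-\chi(S')=1+4h$, while $\mathcal T_\psi^{C''}$ has top exponent $1$. So $c(\mathcal T_\psi^{C''})\equiv0$, consistently with Kitayama's theorem, while the leading coefficient, which sits $4h$ exponents lower, has a pole at $\chi$.
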